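\title{A Banach space of weak Haar type $p$ that is not of Haar type $p$}

\begin{abstract}
For every $1<p<2$ we construct a Banach space that is of weak Haar type $p$ but not of Haar type $p$. The space is the dual of a $2$-convex sequence lattice, its norm is invariant under sign changes and permutations, its weak Haar type constant can be taken as close to $1$ as desired, and it fails even Rademacher type $p$. For duals of $2$-convex sequence lattices we show that weak Haar type $p$ with constant $A$ is equivalent to an inequality for disjointly supported vectors with the same constant, and that constant $1$ implies Haar type $p$. In an arbitrary Banach space, weak Haar type $p$ with constant $1$ implies Rademacher type $p$.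
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a real or complex Banach space. We write $\mathbb E$ for integration over $[0,1)$ with Lebesgue measure and $\|f|L_p\|=(\mathbb E\|f\|^p)^{1/p}$ for the Bochner $L_p$-norm of an $X$-valued function $f$; all functions in this paper are step functions. For $k\ge1$ and $j=1,\dots,2^{k-1}$ the Haar function $\chi_k^{(j)}$ is supported on the dyadic interval $\Delta_k^{(j)}=[(j-1)2^{-(k-1)},j2^{-(k-1)})$, and it equals $+2^{(k-1)/2}$ on the left half and $-2^{(k-1)/2}$ on the right half of that interval. The Haar functions are orthonormal in $L_2$. Given vectors $x_k^{(j)}\in X$, put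
\[
d_k=\sum_{j=1}^{2^{k-1}}x_k^{(j)}\chi_k^{(j)},\qquad k=1,\dots,n .
\]
On the two halves of $\Delta_k^{(j)}$ the function $d_k$ takes the values $\pm2^{(k-1)/2}x_k^{(j)}$, while $d_1,\dots,d_{k-1}$ are constant on $\Delta_k^{(j)}$. So $d_1,\dots,d_n$ is a martingale difference sequence, that of a dyadic or Walsh--Paley martingale, and $\|d_k|L_2\|^2=\sum_j\|x_k^{(j)}\|^2$.

For $1\le p\le2$, the space $X$ is of \emph{Haar type $p$} with constant $c$ if
\begin{equation}\label{eq:haar}
\Big\|\sum_{k=1}^nd_k\Big|L_p\Big\|\le c\Big(\sum_{k=1}^n\|d_k|L_p\|^p\Big)^{1/p}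
\end{equation}
for all $n$ and all $x_k^{(j)}\in X$. For $1\le p<2$, it is of \emph{weak Haar type $p$} with constant $c$ if
\begin{equation}\label{eq:weak}
\Big\|\sum_{k=1}^nd_k\Big|L_2\Big\|\le c\,n^{1/p-1/2}\Big(\sum_{k=1}^n\sum_{j=1}^{2^{k-1}}\|x_k^{(j)}\|^2\Big)^{1/2}
\end{equation}
for all $n$ and all $x_k^{(j)}\in X$. The Rademacher functions $r_k=2^{-(k-1)/2}\sum_j\chi_k^{(j)}$ are independent signs: $(r_1,\dots,r_n)$ takes each value in $\{-1,1\}^n$ on a set of measure $2^{-n}$. The space $X$ is of \emph{Rademacher type $p$} with constant $c$ if $\|\sum_kr_kx_k|L_2\|\le c(\sum_k\|x_k\|^p)^{1/p}$ for all finite families in $X$. By Kahane's inequality the $L_2$-norm here can be replaced by the $L_p$-norm at the cost of the constant; no proof below needs this. The choice $x_k^{(j)}=2^{-(k-1)/2}x_k$ gives $d_k=r_kx_k$, so Rademacher sums are the dyadic martingales whose steps do not depend on the past, and \eqref{eq:weak} is the Haar analogue of weak Rademacher type $p$, which is condition (ii) in Theorem~\ref{thm:equiv} below.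

Both inequalities measure how much the steps of a martingale cancel. For $p=1$, \eqref{eq:haar} is the triangle inequality and holds in every space; for $p=2$ it says that the steps behave, from above, as if they were orthogonal. Formally, \eqref{eq:weak} arises from \eqref{eq:haar} by writing $L_2$ for $L_p$ and applying H\"older's inequality $(\sum_{k\le n}a_k^p)^{1/p}\le n^{1/p-1/2}(\sum_{k\le n}a_k^2)^{1/2}$, which is an equality exactly when the numbers $a_k\ge0$ are all equal. For $p=2$ the two inequalities would coincide. For $p$ between $1$ and $2$ the following facts are known; they place the problem and are not used in the proofs. Haar type $p$ coincides with martingale type $p$ (Pisier), where \eqref{eq:haar} is required of all $X$-valued martingale difference sequences. For $1<p<2$, Haar type $p$ implies weak Haar type $p$, and weak Haar type $p$ implies Haar type $p_1$ for every $p_1<p$. What remains is the endpoint, and the question comes from Wenzel's paper \cite{Wenzel}: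

\begin{quote}
Given $1<p<2$, is there a Banach space of weak Haar type $p$ that is not of Haar type $p$?
\end{quote}

Rademacher sums already show arguments in both directions. Assume \eqref{eq:weak}. If $n$ vectors have norms in $(a/2,a]$, then $\|\sum r_kx_k|L_2\|\le c\,n^{1/p}a\le2c(\sum\|x_k\|^p)^{1/p}$, so the type $p$ inequality holds for vectors of comparable size. A general family splits into, say, $M$ such groups, and adding the groups by the triangle inequality and H\"older's inequality costs a factor $M^{1-1/p}$. This suggests a counterexample built from vectors of many different sizes. But the weak inequality can be applied again, to the sums of the groups, then to groups of groups, and so on, which suggests that no counterexample exists. The results below say that the matter is decided by the price of each such round, that is, by the constant $c$.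

To state them, let $c_{00}$ be the space of finitely supported scalar sequences, with unit vectors $e_k$. The operations $|x|$, $|x|^2$, $|x|^{1/2}$, $\max$, products and inequalities between sequences are coordinatewise. A norm on $c_{00}$ is a \emph{lattice norm} if $|x|\le|y|$ implies $\|x\|\le\|y\|$, and we call a lattice norm \emph{$2$-convex} if
\begin{equation}\label{eq:2convex}
\big\|(|x|^2+|y|^2)^{1/2}\big\|^2\le\|x\|^2+\|y\|^2\qquad(x,y\in c_{00}).
\end{equation}
A \emph{$2$-convex sequence lattice} is a space $V=(c_{00},\|\cdot\|_V)$ with a $2$-convex lattice norm. It need not be complete, but its dual $V^*$ is a Banach space, and the norm of $V^*$ is invariant under sign changes of the coordinates (Section~\ref{sec:setting}).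

\begin{theorem}\label{thm:main}
Let $1<p<2$ and $A>1$. There is a $2$-convex sequence lattice $V$ such that the Banach space $X=V^*$ has a permutation-invariant norm, is of weak Haar type $p$ with constant $A$, and is not of Haar type $p$, not even of Rademacher type $p$.
\end{theorem}

So the answer is yes for every $1<p<2$. The proof rests on a description of weak Haar type in this class of spaces that involves no martingales.

\begin{theorem}\label{thm:equiv}
Let $1<p<2$, let $V$ be a $2$-convex sequence lattice and $X=V^*$. For each $A\ge1$ the following are equivalent.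
\begin{enumerate}
\item[(i)] $X$ is of weak Haar type $p$ with constant $A$.
\item[(ii)] $\|\sum_{k\le n}r_k\xi_k|L_2\|\le A\,n^{1/p-1/2}(\sum_{k\le n}\|\xi_k\|^2)^{1/2}$ for all $n$ and all $\xi_1,\dots,\xi_n\in X$.
\item[(iii)] $\sum_{i\le n}\|v_i\|_V^2\le A^2n^{2/p-1}\|\sum_{i\le n}v_i\|_V^2$ for all $n$ and all disjointly supported $v_1,\dots,v_n\in V$.
\end{enumerate}
If they hold with $A=1$, then $X$ is of Haar type $p$ with constant $2^{1/p-1/2}$. For no $A>1$ do they imply Haar type $p$.
\end{theorem}

The last sentence is a consequence of Theorem~\ref{thm:main}. For constant $1$, something survives in every Banach space.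

\begin{proposition}\label{prop:one}
Let $1<p<2$. Every Banach space of weak Haar type $p$ with constant $1$ is of Rademacher type $p$. Hence the constant $A>1$ in Theorem~\ref{thm:main} cannot be replaced by $1$.
\end{proposition}

A constant below $1$ is impossible in a nonzero space, as $n=1$ in \eqref{eq:weak} shows.

Section~\ref{sec:setting} translates the problem into one about a single lattice norm $N$ on $c_{00}$. Section~\ref{sec:mart} proves the equivalence in Theorem~\ref{thm:equiv}; the main point is a convex function that carries an inequality for $n$ vectors through $n$ martingale steps without loss. Section~\ref{sec:space} constructs the norm, starting with a one-level attempt that shows both the mechanism and the obstacle. Section~\ref{sec:one} treats the constant $1$.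

\section{Passing to squares}\label{sec:setting}

Fix $1<p<2$ for the rest of the paper and put
\[
q=\frac p{p-1}>2,\qquad r=\frac q2>1,\qquad r'=\frac r{r-1},\qquad \theta=\frac1{r'}=1-\frac1r=1-\frac2q=\frac2p-1\in(0,1).
\]
Thus $n^{1/p-1/2}=n^{\theta/2}$ and $r\theta=r-1$. For a real sequence $\alpha$ and $z\in c_{00}$ we write $\alpha(z)=\sum_k\alpha(k)z_k$, and $\mathbf 1_E$ is the indicator of a set $E$. The bilinear pairing of $V^*$ and $V$ is $\langle\xi,v\rangle=\xi(v)$. The zero vector is allowed in a disjointly supported family.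

Condition \eqref{eq:2convex} says that $\|x\|_V^2$ is a norm of the sequence $|x|^2$.

\begin{lemma}\label{lem:N}
If $\|\cdot\|_V$ is a $2$-convex lattice norm on $c_{00}$, then $N(z)=\||z|^{1/2}\|_V^2$ is a lattice norm and $\|x\|_V^2=N(|x|^2)$. Conversely, if $N$ is a lattice norm on $c_{00}$, then $\|x\|_V=N(|x|^2)^{1/2}$ is a $2$-convex lattice norm and $\||z|^{1/2}\|_V^2=N(z)$.
\end{lemma}

\begin{proof}
Homogeneity, monotonicity and the two identities are read off from the formulas, since a lattice norm gives $x$ and $|x|$ the same value. In the first part, monotonicity and \eqref{eq:2convex} with $x=|z|^{1/2}$, $y=|w|^{1/2}$ give $N(z+w)\le\|(|z|+|w|)^{1/2}\|_V^2\le N(z)+N(w)$. In the second part, \eqref{eq:2convex} is the inequality $N(|x|^2+|y|^2)\le N(|x|^2)+N(|y|^2)$. For the triangle inequality let $x,y\ne0$, $a=\|x\|_V$, $b=\|y\|_V$, $t=b/a$. From $|x+y|^2\le(1+t)|x|^2+(1+t^{-1})|y|^2$ we get $\|x+y\|_V^2\le(1+t)a^2+(1+t^{-1})b^2=(a+b)^2$.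
\end{proof}

From now on $V$ is a $2$-convex sequence lattice, $N$ is its norm from Lemma~\ref{lem:N}, and $X=V^*$. A functional $\xi\in X$ is determined by its coordinates $\xi(e_k)$. For a sequence $\sigma$ with $|\sigma|\le1$ let $\sigma\xi$ be the functional $v\mapsto\xi(\sigma v)$, whose coordinates are $\sigma_k\xi(e_k)$. Since $\|\sigma v\|_V\le\|v\|_V$, we have $\|\sigma\xi\|\le\|\xi\|$, with equality if all $\sigma_k=\pm1$, because then $\sigma(\sigma\xi)=\xi$. This is the \emph{sign invariance} of the norm of $X$. In the same way, if $\|\cdot\|_V$ is invariant under permutations of the coordinates, so is the norm of $X$.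

Writing $z_i=|v_i|^2$ and using $|\sum v_i|^2=\sum|v_i|^2$ for disjointly supported $v_i$, we see that condition (iii) of Theorem~\ref{thm:equiv} is equivalent to
\begin{equation}\label{eq:W}
\sum_{i\le n}N(z_i)\le A^2n^{\theta}N\Big(\sum_{i\le n}z_i\Big)\quad\text{for all $n$ and all disjointly supported $z_1,\dots,z_n\ge0$.}
\end{equation}

\begin{example}\label{ex:lp}
For $N=\|\cdot\|_r$ we get $\|\cdot\|_V=\|\cdot\|_q$ and $X=\ell_p$. H\"older's inequality gives $\sum_{i\le n}\|z_i\|_r\le n^\theta(\sum\|z_i\|_r^r)^{1/r}=n^\theta\|\sum z_i\|_r$ for disjointly supported $z_i$, which is \eqref{eq:W} with $A=1$. By Theorem~\ref{thm:equiv}, $\ell_p$ has both properties. For $1\le s<p$ the space $\ell_s$ has neither, since $\|\sum_{k\le n}r_k(t)e_k\|_s=n^{1/s}$ for all $t$, while both inequalities would bound this by $c\,n^{1/p}$.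
\end{example}

The next lemma shows that type $p$ forces $N$ to dominate the norm of this example.

\begin{lemma}\label{lem:lower}
Suppose that $N(e_k)=1$ for all $k$. If $X$ is of Haar type $p$ or of Rademacher type $p$ with constant $c$, then $\|z\|_r\le c^2N(z)$ for all $0\le z\in c_{00}$.
\end{lemma}

\begin{proof}
Let $e_k^*(v)=v_k$. From $|v_k|=\|v_ke_k\|_V\le\|v\|_V$ and $e_k^*(e_k)=1=\|e_k\|_V$ we get $e_k^*\in X$ and $\|e_k^*\|=1$. Let $a\in c_{00}$ be real and $d_k=r_ka_ke_k^*$, so that $\|d_k(t)\|=|a_k|$ for all $t$. By sign invariance $\|\sum_kd_k(t)\|=\|\sum_ka_ke_k^*\|$ for all $t$, so the $L_p$- and the $L_2$-norm of $\sum_kd_k$ both equal this number. Either hypothesis therefore gives $\|\sum_ka_ke_k^*\|\le c\|a\|_p$.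

By homogeneity let $\|z\|_r=1$. Put $v=z^{1/2}$ and $a=v^{q-1}$. Then $\sum_kv_k^q=\sum_kz_k^r=1$, so $\sum_ka_kv_k=1$ and, as $(q-1)p=q$, also $\|a\|_p=1$. Hence $1=\langle\sum_ka_ke_k^*,v\rangle\le c\|v\|_V=c\,N(z)^{1/2}$.
\end{proof}

Once (iii)$\Rightarrow$(i) is proved, Theorem~\ref{thm:main} reduces to finding a permutation-invariant lattice norm $N$ with $N(e_k)=1$ that satisfies \eqref{eq:W} and yet is not bounded below by a multiple of $\|\cdot\|_r$.

\section{From disjoint vectors to martingales}\label{sec:mart}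

Condition (iii) concerns disjointly supported vectors of $V$, condition (i) martingales in $V^*$. We cross the gap in three steps: remove disjointness, pass to martingales in $V$, and dualize. The last two steps are stated with a free exponent, because Section~\ref{sec:one} uses them again.

\subsection{Removing disjointness}

\begin{lemma}\label{lem:disjoint}
Let $n\ge1$ and $C>0$. If $\sum_{i\le n}N(z_i)\le C\,N(\sum_{i\le n}z_i)$ for all disjointly supported $z_1,\dots,z_n\ge0$ in $c_{00}$, then the same inequality holds for all $z_1,\dots,z_n\ge0$ in $c_{00}$.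
\end{lemma}

The idea is to norm each $z_i$ by a nonnegative functional and to give each coordinate to the functional that is largest there. This cuts the sum $\sum z_i$ into disjoint pieces.

\begin{proof}
By the Hahn--Banach theorem for the norm $N$ on the real space $c_{00}$, there are linear functionals, that is, real sequences $h_i$, with $h_i(z_i)=N(z_i)$ and $|h_i(w)|\le N(w)$ for all real $w$. Let $\alpha_i=|h_i|$. For $w\ge0$,
\[
\alpha_i(w)=h_i(\operatorname{sgn}(h_i)\,w)\le N(\operatorname{sgn}(h_i)\,w)\le N(w),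
\]
and $\alpha_i(z_i)\ge h_i(z_i)=N(z_i)$. Let $\alpha=\max_i\alpha_i$ and choose a partition $E_1,\dots,E_n$ of $\mathbb N$, with empty sets allowed, such that $\alpha=\alpha_i$ on $E_i$. With $z=\sum_iz_i$,
\[
\sum_iN(z_i)\le\sum_i\alpha_i(z_i)\le\alpha(z)=\sum_i\alpha_i(\mathbf 1_{E_i}z)\le\sum_iN(\mathbf 1_{E_i}z)\le C\,N(z),
\]
where the last step is the hypothesis for the disjoint pieces $\mathbf 1_{E_i}z$, whose sum is $z$.
\end{proof}

\subsection{A convex function that counts pieces}

A function on $[0,1)$ with values in a vector space is a \emph{step function of level $n$} if it is constant on each dyadic interval of length $2^{-n}$. The scalar ones form a space of dimension $2^n$, which contains the orthonormal system consisting of the constant $1$ and the $2^n-1$ functions $\chi_k^{(j)}$ with $k\le n$; this system is therefore a basis. Expanding the indicators of the dyadic intervals, we can write every vector-valued step function $g$ of level $n$ as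
\[
g=g_0+\sum_{k=1}^nd_k(g),\qquad d_k(g)=\sum_jy_k^{(j)}\chi_k^{(j)},\qquad g_0=\mathbb Eg,\quad y_k^{(j)}=\mathbb E\big(g\chi_k^{(j)}\big).
\]
We put $g_k=g_0+d_1(g)+\dots+d_k(g)$, so $g_n=g$.

Let $C_n=A^2n^\theta$. The inequality dual to (i) is $\sum_{k\le n}\mathbb E\|d_k\|_V^2\le C_n\,\mathbb E\|g\|_V^2$ for $V$-valued $g$ and $d_k=d_k(g)$. Two natural attempts show the difficulty.

The first attempt treats all levels at once. Orthogonality in each coordinate gives $\mathbb E|g|^2=|g_0|^2+\sum_k\mathbb E|d_k|^2$, so convexity and monotonicity of $N$ and Lemma~\ref{lem:disjoint} give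
\[
\mathbb E\,N(|g|^2)\ge N\Big(\sum_k\mathbb E|d_k|^2\Big)\ge C_n^{-1}\sum_kN\big(\mathbb E|d_k|^2\big).
\]
For a Rademacher sum $|d_k|$ is constant and this is the desired inequality. In general we need $\mathbb E\,N(|d_k|^2)$ on the right, which is larger: if $N=\|\cdot\|_r$ and $|d_k|=e_j$ on $\Delta_k^{(j)}$, then $\mathbb E\,N(|d_k|^2)=1$ but $N(\mathbb E|d_k|^2)=2^{-(k-1)\theta}$.

The second attempt treats one level at a time. On the halves of $\Delta_k^{(j)}$ we have $g_k=x\pm y$, where $x$ is the value of $g_{k-1}$ and $|y|=|d_k|$, and in each coordinate, real or complex,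
\begin{equation}\label{eq:par}
\tfrac12\big(|x+y|^2+|x-y|^2\big)=|x|^2+|y|^2 .
\end{equation}
For $n=2$, convexity of $N$, then Lemma~\ref{lem:disjoint} with two terms, then convexity and monotonicity give
\begin{align*}
\mathbb E\,N(|g_2|^2)&\ge\mathbb E\,N(|g_1|^2+|d_2|^2)\ge C_2^{-1}\big(\mathbb E\,N(|g_1|^2)+\mathbb E\,N(|d_2|^2)\big)\\
&\ge C_2^{-1}\big(\mathbb E\,N(|d_1|^2)+\mathbb E\,N(|d_2|^2)\big),
\end{align*}
which is the right bound. But for $n$ levels each detachment of a piece $|d_k|^2$ costs $C_2>1$, and $d_1$ ends up with the factor $C_2^{-(n-1)}$ where only $C_n^{-1}$ is allowed. The remedy is to replace $N$ by a function that is still convex, so that \eqref{eq:par} can be used, but for which detaching a piece is free. The largest total norm obtained by cutting a vector into $m$ pieces is such a function, and the constant is paid once, when it is compared with $N$ at the end.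

\begin{lemma}\label{lem:mart}
Let $n\ge1$, $s\ge1$, $C>0$, and suppose that $\sum_{i\le n}N(z_i)^s\le C\,N(\sum_{i\le n}z_i)^s$ for all $z_1,\dots,z_n\ge0$ in $c_{00}$. Then every $V$-valued step function $g$ of level $n$ satisfies
\[
\sum_{k=1}^n\mathbb E\|d_k(g)\|_V^{2s}\le C\,\mathbb E\|g\|_V^{2s}.
\]
\end{lemma}

\begin{proof}
For $0\le m\le n$ and $0\le z\in c_{00}$ put
\[
G_m(z)=\sup\Big\{\sum_{i=1}^mN(z_i)^s:\ z_i\ge0,\ \sum_{i=1}^mz_i\le z\Big\}.
\]
Then $G_0=0$ and $G_m(z)\le mN(z)^s<\infty$. We need three properties.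

\emph{(a) $G_m$ is convex on the cone of nonnegative elements of $c_{00}$.} The admissible families for $z$ are exactly the families $z_i=\mu_iz$ with $\mu_i\colon\mathbb N\to[0,1]$ and $\sum_i\mu_i\le1$: given $z_i$, take $\mu_i=z_i/z$ where $z\ne0$ and $\mu_i=0$ elsewhere, noting that $z_i$ vanishes where $z$ does. So $G_m$ is the supremum, over a set of families $(\mu_i)$ that does not depend on $z$, of the functions $z\mapsto\sum_iN(\mu_iz)^s$. These are convex, because $z\mapsto N(\mu_iz)$ is convex and nonnegative and $t\mapsto t^s$ is convex and increasing on $[0,\infty)$.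

\emph{(b) $G_m(u+w)\ge G_{m-1}(u)+N(w)^s$ for $u,w\ge0$ and $m\ge1$.} Adjoining $w$ to a family of $m-1$ pieces admissible for $u$ gives a family of $m$ pieces admissible for $u+w$.

\emph{(c) $G_n\le C\,N^s$.} For an admissible family, $\sum_iN(z_i)^s\le C\,N(\sum_iz_i)^s\le C\,N(z)^s$.

Fix $k$ and $j$, let $x$ be the value of $g_{k-1}$ on $\Delta_k^{(j)}$ and $y=2^{(k-1)/2}y_k^{(j)}$. By (a), \eqref{eq:par} and (b), the mean of $G_k(|g_k|^2)$ over $\Delta_k^{(j)}$ is
\[
\tfrac12G_k(|x+y|^2)+\tfrac12G_k(|x-y|^2)\ge G_k(|x|^2+|y|^2)\ge G_{k-1}(|x|^2)+\|y\|_V^{2s}.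
\]
The right side is the constant value of $G_{k-1}(|g_{k-1}|^2)+\|d_k(g)\|_V^{2s}$ on $\Delta_k^{(j)}$. Averaging over $j$,
\[
\mathbb E\,G_k(|g_k|^2)\ge\mathbb E\,G_{k-1}(|g_{k-1}|^2)+\mathbb E\|d_k(g)\|_V^{2s}.
\]
Summing over $k=1,\dots,n$ and using $G_0=0$ and (c), we obtain $\sum_k\mathbb E\|d_k(g)\|_V^{2s}\le\mathbb E\,G_n(|g|^2)\le C\,\mathbb E\,N(|g|^2)^s=C\,\mathbb E\|g\|_V^{2s}$.
\end{proof}

The pieces in (b) overlap in general, which is why Lemma~\ref{lem:disjoint} is needed.

\subsection{Duality}

\begin{lemma}\label{lem:dual}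
Let $n\ge1$, $1<u<\infty$, $u'=u/(u-1)$, $C>0$. Suppose that $\sum_{k\le n}\mathbb E\|d_k(g)\|_V^{u'}\le C\,\mathbb E\|g\|_V^{u'}$ for every $V$-valued step function $g$ of level $n$. Then for all $x_k^{(j)}\in X$ and $d_k=\sum_jx_k^{(j)}\chi_k^{(j)}$,
\[
\Big\|\sum_{k=1}^nd_k\Big|L_u\Big\|\le C^{1/u'}\Big(\sum_{k=1}^n\|d_k|L_u\|^u\Big)^{1/u}.
\]
\end{lemma}

\begin{proof}
Let $f=\sum_{k\le n}d_k\ne0$, with value $f_I$ on the dyadic interval $I$ of length $2^{-n}$, and let $0<\varepsilon<1$. Choose $v_I\in V$ with $\|v_I\|_V\le1$ and $|\langle f_I,v_I\rangle|\ge(1-\varepsilon)\|f_I\|$, and multiply $v_I$ by a unimodular scalar so that $\langle f_I,v_I\rangle\ge0$. Put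
\[
g=\|f|L_u\|^{-(u-1)}\sum_I\mathbf 1_I\|f_I\|^{u-1}v_I .
\]
Since $(u-1)u'=u$, we have $\mathbb E\|g\|_V^{u'}\le\|f|L_u\|^{-u}\,\mathbb E\|f\|^u=1$, and
\[
\mathbb E\langle f,g\rangle\ge(1-\varepsilon)\|f|L_u\|^{-(u-1)}\,\mathbb E\|f\|^u=(1-\varepsilon)\|f|L_u\|.
\]
By bilinearity and orthogonality of the scalar functions, $\mathbb E\langle d_k,g_0\rangle=0$ and $\mathbb E\langle d_k,d_l(g)\rangle=0$ for $k\ne l$. So H\"older's inequality, first in $t$ and then in $k$, gives
\[
\mathbb E\langle f,g\rangle=\sum_k\mathbb E\langle d_k,d_k(g)\rangle\le\sum_k\|d_k|L_u\|\,\|d_k(g)|L_{u'}\|\le\Big(\sum_k\|d_k|L_u\|^u\Big)^{1/u}C^{1/u'}.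
\]
Let $\varepsilon\to0$.
\end{proof}

The test function $g$ need not have mean zero; this is why Lemma~\ref{lem:mart} allows an arbitrary $g_0$.

\begin{proof}[Proof of the equivalence in Theorem~\ref{thm:equiv}]
(iii)$\Rightarrow$(i). Fix $n$ and let $C=A^2n^\theta$. By \eqref{eq:W} and Lemma~\ref{lem:disjoint}, the hypothesis of Lemma~\ref{lem:mart} holds with $s=1$. Its conclusion is the hypothesis of Lemma~\ref{lem:dual} with $u=u'=2$, which yields \eqref{eq:weak} with $C^{1/2}=A\,n^{1/p-1/2}$, because $\|d_k|L_2\|^2=\sum_j\|x_k^{(j)}\|^2$.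

(i)$\Rightarrow$(ii). Take $x_k^{(j)}=2^{-(k-1)/2}\xi_k$. Then $d_k=r_k\xi_k$ and $\sum_j\|x_k^{(j)}\|^2=\|\xi_k\|^2$.

(ii)$\Rightarrow$(iii). Let $v_1,\dots,v_n\in V$ be disjointly supported, not all zero, with supports $E_i$, and let $a_i=\|v_i\|_V$. By the Hahn--Banach theorem choose $\eta_i\in X$ with $\|\eta_i\|\le1$ and $\eta_i(v_i)=a_i$, and put $\xi_i=\mathbf 1_{E_i}\eta_i$. Then $\|\xi_i\|\le1$, $\xi_i(v_i)=a_i$ and $\xi_i(v_l)=0$ for $l\ne i$. For signs $\varepsilon_i$ we have $\sum_i\varepsilon_ia_i\xi_i=\sigma\sum_ia_i\xi_i$, where $\sigma=\varepsilon_i$ on $E_i$ and $\sigma=1$ elsewhere, so by sign invariance $\|\sum_ia_i\xi_i\|=\|\sum_ir_ia_i\xi_i|L_2\|$. By (ii),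
\[
\sum_ia_i^2=\Big\langle\sum_ia_i\xi_i,\sum_iv_i\Big\rangle\le A\,n^{1/p-1/2}\Big(\sum_ia_i^2\Big)^{1/2}\Big\|\sum_iv_i\Big\|_V .
\]
Dividing by $(\sum_ia_i^2)^{1/2}$ and squaring gives (iii).
\end{proof}

\begin{remark}
The $2$-convexity of $V$ enters only through the convexity of $N$, in Lemmas~\ref{lem:disjoint} and~\ref{lem:mart}, and (iii)$\Rightarrow$(ii) fails without it. For $\|\cdot\|_V=\|\cdot\|_1$ condition (iii) holds with $A=1$, since $\sum\|v_i\|_1^2\le(\sum\|v_i\|_1)^2$, and $X=\ell_\infty$. Index $2^n$ coordinates by $\sigma\in\{-1,1\}^n$ and let $\xi_k$ have coordinates $\sigma_k$ there and $0$ elsewhere. Then $\|\xi_k\|_\infty=1$ and $\|\sum_{k\le n}r_k(t)\xi_k\|_\infty=n$ for all $t$, which exceeds $A\,n^{1/p}$ for large $n$.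
\end{remark}

\section{The space}\label{sec:space}

We look for a lattice norm $N$ with $N(e_k)=1$ that is large enough to satisfy \eqref{eq:W} and small enough not to dominate a multiple of $\|\cdot\|_r$.

\subsection{One level}\label{sub:onelevel}

Apply \eqref{eq:W} with $A=1$ only to multiples of unit vectors. It demands $\sum_{k\in E}|z_k|\le|E|^\theta N(z)$ for finite sets $E$, and the smallest lattice norm with this property is
\[
\varphi_1(z)=\sup_{E\ne\emptyset}|E|^{-\theta}\sum_{k\in E}|z_k| .
\]
Let $F_1,F_2,\dots$ be disjoint sets with $|F_i|=L_i=2^i$, and let $x_i=L_i^{-1/r}\mathbf 1_{F_i}$, so $\|x_i\|_r=1$. If $|E|=n$, then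
\begin{equation}\label{eq:two}
n^{-\theta}\sum_{k\in E}x_i(k)\le n^{-\theta}\min\{n,L_i\}\,L_i^{-1/r}=\begin{cases}(n/L_i)^{1/r},&n\le L_i,\\(L_i/n)^{\theta},&n>L_i,\end{cases}
\end{equation}
with the value $1$ for $E=F_i$. So $\varphi_1(x_i)=1$. A set of size $n$ sees the block $x_i$ well only if $n$ is near $L_i$, and it cannot be near many $L_i$ at once. Summing the two geometric series in \eqref{eq:two} gives, for every $M$,
\[
\varphi_1(x_1+\dots+x_M)\le\kappa:=\frac1{1-2^{-1/r}}+\frac1{1-2^{-\theta}},\qquad\text{while}\qquad\|x_1+\dots+x_M\|_r=M^{1/r}.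
\]
Hence $\varphi_1$ dominates no multiple of $\|\cdot\|_r$, as desired. The same vectors show that $\varphi_1$ violates \eqref{eq:W} for every $A$: the inequality would give $M\le A^2M^\theta\kappa$ for all $M$.

To repair this we must add the functionals $n^{-\theta}\sum_{i\le n}\alpha_i$ built from $n$ disjoint functionals $\alpha_i$ of the first level. The resulting second-level norm gives $M^{-1/r}(x_1+\dots+x_M)$ the value at least $1$. It is defeated in turn by sums of blocks that are almost invisible at the first level, it fails \eqref{eq:W} for suitable blocks, and so on; only the norm closed under the operation satisfies \eqref{eq:W}. With $A=1$ this closure dominates a multiple of $\|\cdot\|_r$, by Theorem~\ref{thm:equiv} and Lemma~\ref{lem:lower}. With $A>1$, each use of the operation may lose a factor $\gamma=A^{-2}<1$. Then deep levels are small because of the accumulated loss, and finitely many levels are defeated together by iterating the computation above.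

\subsection{The norm}

Let $A>1$ and $\gamma=A^{-2}\in(0,1)$. Put $K_0=\{0\}\cup\{e_k:k\in\mathbb N\}$,
\[
K_{m+1}=K_m\cup\Big\{\gamma n^{-\theta}\sum_{i=1}^n\alpha_i:\ n\ge1,\ \alpha_1,\dots,\alpha_n\in K_m\text{ disjointly supported}\Big\},
\]
$K=\bigcup_mK_m$, and $N(z)=\sup_{\alpha\in K}\alpha(|z|)$ for $z\in c_{00}$.

\begin{lemma}\label{lem:K}
$N$ is a permutation-invariant lattice norm with $\|z\|_\infty\le N(z)\le\|z\|_r$, and it satisfies \eqref{eq:W}.
\end{lemma}

\begin{proof}
We show by induction on $m$ that the elements of $K_m$ are nonnegative and finitely supported, that $K_m$ is invariant under permutations of $\mathbb N$ and under restrictions $\alpha\mapsto\mathbf 1_E\alpha$, and that $\|\alpha\|_{r'}\le1$ on $K_m$. All this holds for $K_0$. Let $\alpha=\gamma n^{-\theta}\sum_i\alpha_i$ with disjointly supported $\alpha_i\in K_m$. A permutation or restriction of $\alpha$ has the same form, with the $\alpha_i$ permuted or restricted; these are again disjointly supported elements of $K_m$. Since $\theta r'=1$, $\|\alpha\|_{r'}^{r'}=\gamma^{r'}n^{-1}\sum_i\|\alpha_i\|_{r'}^{r'}\le1$.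

H\"older's inequality gives $N(z)\le\|z\|_r$, and $e_k\in K$ gives $N(z)\ge\|z\|_\infty$. Each $z\mapsto\alpha(|z|)$ is a monotone seminorm, so $N$ is a lattice norm, and it is permutation invariant because $K$ is.

Let $z_1,\dots,z_n\ge0$ be disjointly supported and $\eta>0$. Choose $\alpha_i\in K$ with $\alpha_i(z_i)\ge N(z_i)-\eta$, and restrict $\alpha_i$ to $\operatorname{supp}z_i$, which keeps it in $K$ and does not change $\alpha_i(z_i)$. The $\alpha_i$ are now disjointly supported and lie in a common $K_m$, since the $K_m$ increase. So $\gamma n^{-\theta}\sum_i\alpha_i\in K$ and $N(\sum_iz_i)\ge\gamma n^{-\theta}\sum_i(N(z_i)-\eta)$. Let $\eta\to0$.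
\end{proof}

\begin{remark}
This $N$ is the smallest candidate: if $N'$ is a lattice norm with $N'(e_k)\ge1$ that satisfies \eqref{eq:W}, then $N\le N'$. Indeed $\alpha(z)\le N'(z)$ for $\alpha\in K_m$ and $z\ge0$ by induction, since with $E_i=\operatorname{supp}\alpha_i$ we have $\gamma n^{-\theta}\sum_i\alpha_i(\mathbf 1_{E_i}z)\le\gamma n^{-\theta}\sum_iN'(\mathbf 1_{E_i}z)\le N'(\sum_i\mathbf 1_{E_i}z)\le N'(z)$.
\end{remark}

\subsection{Sorting a functional by depth}

An element of $K$ is a tree of operations whose leaves are unit vectors, and a leaf at depth $m$ carries the factor $\gamma^m$. For instance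
\[
\gamma3^{-\theta}\big(e_1+\gamma2^{-\theta}(e_2+e_3)+e_4\big)=\gamma\cdot3^{-\theta}(e_1+e_4)+\gamma^2\cdot3^{-\theta}2^{-\theta}(e_2+e_3).
\]
To separate the loss from the combinatorics, we introduce the loss-free levels. Let $\mathcal B_0=K_0$,
\[
\mathcal B_{m+1}=\Big\{n^{-\theta}\sum_{i=1}^n\beta_i:\ n\ge1,\ \beta_1,\dots,\beta_n\in\mathcal B_m\text{ disjointly supported}\Big\},
\]
and $\varphi_m(x)=\sup_{\beta\in\mathcal B_m}\beta(x)$ for $0\le x\in c_{00}$. Then $\varphi_0=\|\cdot\|_\infty$, and since $\mathcal B_1$ consists of the vectors $n^{-\theta}\mathbf 1_E$ with $|E|\le n$, the function $\varphi_1$ is that of Section~\ref{sub:onelevel}. Taking $n=1$ shows $0\in\mathcal B_m\subseteq\mathcal B_{m+1}$, so $\varphi_m\le\varphi_{m+1}$. The induction in Lemma~\ref{lem:K}, with $1$ in place of $\gamma$, shows that $\mathcal B_m$ is permutation invariant and consists of nonnegative $\beta$ with $\|\beta\|_\infty\le\|\beta\|_{r'}\le1$. Therefore $\varphi_m$ is monotone, subadditive, positively homogeneous and permutation invariant,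 and
\begin{equation}\label{eq:phi}
\varphi_m(x)\le\|x\|_r,\qquad\varphi_m(x)\le\|x\|_1 .
\end{equation}

\begin{lemma}\label{lem:depth}
For every $D\ge0$ and $0\le x\in c_{00}$,
\[
N(x)\le(1-\gamma)^{-1}\varphi_D(x)+\gamma^{D+1}\|x\|_r .
\]
\end{lemma}

\begin{proof}
We claim that every $\alpha\in K$ is a finite sum $\alpha=\sum_{m\ge0}\gamma^m\beta_m$ with disjointly supported $\beta_m\in\mathcal B_m$ and $\|\sum_m\beta_m\|_{r'}\le1$. For $\alpha\in K_0$ take $\beta_0=\alpha$ and $\beta_m=0$ for $m\ge1$. Let $\alpha=\gamma n^{-\theta}\sum_i\alpha_i$ with disjointly supported $\alpha_i=\sum_m\gamma^m\beta_{i,m}$ of this form. All terms are nonnegative, so $\operatorname{supp}\beta_{i,m}\subseteq\operatorname{supp}\alpha_i$, and the whole family $(\beta_{i,m})_{i,m}$ is disjointly supported. Put $\beta_0=0$ and $\beta_{m+1}=n^{-\theta}\sum_i\beta_{i,m}\in\mathcal B_{m+1}$. Then $\alpha=\sum_m\gamma^{m+1}\beta_{m+1}$, the $\beta_m$ are disjointly supported, and $\|\sum_m\beta_{m+1}\|_{r'}^{r'}=n^{-1}\sum_i\|\sum_m\beta_{i,m}\|_{r'}^{r'}\le1$.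

Now split $\alpha(x)$ at depth $D$. The terms with $m\le D$ contribute at most $\sum_{m\le D}\gamma^m\varphi_D(x)\le(1-\gamma)^{-1}\varphi_D(x)$. The terms with $m>D$ contribute at most $\gamma^{D+1}(\sum_m\beta_m)(x)\le\gamma^{D+1}\|x\|_r$ by H\"older's inequality.
\end{proof}

Within the construction, this lemma and its use in the proof of Theorem~\ref{thm:main} are the only places where $\gamma<1$ matters.

\subsection{Defeating finitely many levels}

\begin{lemma}\label{lem:invisible}
For every $m\ge0$ and $\delta>0$ there is $0\le x\in c_{00}$ with $\|x\|_r=1$ and $\varphi_m(x)\le\delta$.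
\end{lemma}

The step from $m$ to $m+1$ repeats Section~\ref{sub:onelevel}. A functional of level $m+1$ combines $n$ functionals of level $m$. A block that is nearly invisible at level $m$ is missed when $n$ is small, and a block with $L$ coordinates is missed when $n$ is much larger than $L$. We choose each block so nearly invisible that it is missed by every $n$ that is not already too large for the previous blocks.

\begin{proof}
For $m=0$ take $x=L^{-1/r}\mathbf 1_{\{1,\dots,L\}}$ with $L^{-1/r}\le\delta$. Assume the claim for $m$. For $n\ge1$ and $x\ge0$ let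
\[
T_n(x)=\sup\ n^{-\theta}\sum_{l=1}^n\varphi_m(\mathbf 1_{E_l}x),
\]
the supremum over disjoint sets $E_1,\dots,E_n\subseteq\mathbb N$. Like $\varphi_m$, the function $T_n$ is subadditive and positively homogeneous. If $\beta=n^{-\theta}\sum_{l\le n}\beta_l\in\mathcal B_{m+1}$ and $E_l=\operatorname{supp}\beta_l$, then $\beta(x)=n^{-\theta}\sum_l\beta_l(\mathbf 1_{E_l}x)\le T_n(x)$. Hence $\varphi_{m+1}\le\sup_nT_n$. For $x\ge0$ with $\|x\|_r=1$ and $|\operatorname{supp}x|=L$ there are three bounds:
\begin{align}
T_n(x)&\le n^{-\theta}\,n\,\varphi_m(x)=n^{1/r}\varphi_m(x),\label{eq:T1}\\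
T_n(x)&\le n^{-\theta}\|x\|_1\le(L/n)^\theta,\label{eq:T2}\\
T_n(x)&\le1.\label{eq:T3}
\end{align}
Here \eqref{eq:T1} uses monotonicity of $\varphi_m$. Bound \eqref{eq:T2} uses the second inequality in \eqref{eq:phi}, disjointness of the $E_l$, and $\|x\|_1\le L^\theta\|x\|_r$. Bound \eqref{eq:T3} uses the first inequality in \eqref{eq:phi} and $\sum_{l\le n}\|\mathbf 1_{E_l}x\|_r\le n^\theta(\sum_l\|\mathbf 1_{E_l}x\|_r^r)^{1/r}\le n^\theta$. For $m=0$ and flat $x$, \eqref{eq:T1} and \eqref{eq:T2} are the two cases of \eqref{eq:two}.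

Let $M\ge1$. Choose disjointly supported $x_1,\dots,x_M\ge0$ with $\|x_i\|_r=1$ one after the other, as follows. Let $x_1=e_1$. When $x_1,\dots,x_i$ are chosen, put $L_l=|\operatorname{supp}x_l|$ and $P_i=2^{ir'}\max_{l\le i}L_l$, and take $x_{i+1}$ with
\[
\varphi_m(x_{i+1})\le2^{-i}P_i^{-1/r};
\]
it exists by the induction hypothesis, and a permutation moves its support off the earlier supports. The numbers $P_i$ increase. Fix $n$, and let $i_0$ be the least $i\le M$ with $n\le P_i$, or $i_0=M+1$ if there is none.
\begin{itemize}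
\item If $i<i_0$, then $n>P_i\ge2^{ir'}L_i$, and \eqref{eq:T2} gives $T_n(x_i)\le2^{-ir'\theta}=2^{-i}$.
\item If $i_0<i\le M$, then $i\ge2$ and $n\le P_{i_0}\le P_{i-1}$, and \eqref{eq:T1} gives $T_n(x_i)\le P_{i-1}^{1/r}\varphi_m(x_i)\le2^{-(i-1)}$.
\item If $i=i_0\le M$, then \eqref{eq:T3} gives $T_n(x_i)\le1$.
\end{itemize}
Each of the three cases contributes at most $1$, so $\sum_iT_n(x_i)\le3$ for every $n$. The vector $y=M^{-1/r}\sum_ix_i$ has $\|y\|_r=1$ and $\varphi_{m+1}(y)\le\sup_nM^{-1/r}\sum_iT_n(x_i)\le3M^{-1/r}$, which is at most $\delta$ for large $M$.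
\end{proof}

Both restrictions on $p$ were used: $p>1$ makes $r$ finite, so that $L^{-1/r}$ and $M^{-1/r}$ tend to $0$, and $p<2$ makes $\theta$ positive, so that \eqref{eq:T2} decays in $n$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\|x\|_V=N(|x|^2)^{1/2}$ with $N$ as in Lemma~\ref{lem:K}. By Lemma~\ref{lem:N}, $V$ is a $2$-convex sequence lattice with associated norm $N$, and the norms of $V$ and $X=V^*$ are permutation invariant. Since $N$ satisfies \eqref{eq:W}, the implication (iii)$\Rightarrow$(i) of Theorem~\ref{thm:equiv} shows that $X$ is of weak Haar type $p$ with constant $A$.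

Let $\eta>0$. Choose $D$ with $\gamma^{D+1}\le\eta/2$ and then, by Lemma~\ref{lem:invisible}, $x\ge0$ with $\|x\|_r=1$ and $\varphi_D(x)\le(1-\gamma)\eta/2$. Lemma~\ref{lem:depth} gives $N(x)\le\eta$. So there is no $c$ with $\|z\|_r\le c^2N(z)$ for all $z\ge0$. As $N(e_k)=1$ by Lemma~\ref{lem:K}, Lemma~\ref{lem:lower} shows that $X$ is neither of Haar type $p$ nor of Rademacher type $p$.
\end{proof}

\section{The constant one}\label{sec:one}

When $A=1$, combining two terms costs exactly $2^\theta$, and combining $2^l$ terms in $l$ rounds costs $(2^l)^\theta$, no more than one round with $n=2^l$. So terms of different sizes can be combined along a binary tree in which large terms sit near the root and small terms far from it. With three terms at depths $1,2,2$, a two-term inequality $a(S\cup T)\le\lambda(a(S)+a(T))$ gives $a(\{1,2,3\})\le\lambda a(\{1\})+\lambda^2a(\{2\})+\lambda^2a(\{3\})$. The general statement is the following; we use it once with $a\le0$, $\lambda<1$ and once with $a\ge0$, $\lambda>1$.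

\begin{lemma}\label{lem:tree}
Let $\lambda>0$ and let $a$ be a real function on the subsets of $\{1,\dots,m\}$ with $a(\emptyset)=0$ and $a(S\cup T)\le\lambda(a(S)+a(T))$ for all disjoint $S,T$, empty sets included. Let $\pi_1,\dots,\pi_m>0$ have sum $1$, and let $l_k\ge0$ be the integer with $\pi_k/2<2^{-l_k}\le\pi_k$. Then
\[
a(\{1,\dots,m\})\le\sum_{k=1}^m\lambda^{l_k}a(\{k\}).
\]
\end{lemma}

\begin{proof}
Since $\sum_k2^{-l_k}\le1$, we can place intervals $J_k$ of length $2^{-l_k}$ side by side in $[0,1)$, starting at $0$, in order of decreasing length. The left endpoint of $J_k$ is a sum of powers of $2$ that are at least $2^{-l_k}$, hence a multiple of $2^{-l_k}$. So the $J_k$ are disjoint dyadic intervals. For a dyadic interval $I\subseteq[0,1)$ of length $2^{-l}$ let $S_I=\{k:J_k\subseteq I\}$. We prove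
\[
a(S_I)\le\sum_{k\in S_I}\lambda^{l_k-l}a(\{k\})
\]
by downward induction on $l$; the case $I=[0,1)$ is the lemma. If $S_I=\emptyset$, which always holds for $l>\max_kl_k$, both sides are $0$. If $I=J_k$ for some $k$, then $S_I=\{k\}$ and $l=l_k$, and both sides are equal. Otherwise every $J_k\subseteq I$ is a proper dyadic subinterval and lies in exactly one of the halves $I',I''$ of $I$. Then $S_I$ is the disjoint union of $S_{I'}$ and $S_{I''}$, and $a(S_I)\le\lambda(a(S_{I'})+a(S_{I''}))\le\lambda\sum_{k\in S_I}\lambda^{l_k-(l+1)}a(\{k\})$.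
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}, the case $A=1$]
By \eqref{eq:W} and Lemma~\ref{lem:disjoint} with $n=2$, $N(z+w)\ge2^{-\theta}(N(z)+N(w))$ for all $z,w\ge0$. We claim that
\begin{equation}\label{eq:lowerr}
\sum_{k\le m}N(z_k)^r\le2^{r-1}N\Big(\sum_{k\le m}z_k\Big)^r\qquad\text{for all $m$ and all }z_1,\dots,z_m\ge0 .
\end{equation}
Discarding zero terms, let all $z_k\ne0$. Put $\Sigma=\sum_kN(z_k)^r$ and $\pi_k=N(z_k)^r/\Sigma$. Lemma~\ref{lem:tree} applies to $a(S)=-N(\sum_{k\in S}z_k)$ with $\lambda=2^{-\theta}$. Using $2^{-l_k}>\pi_k/2$ and $r\theta+1=r$,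
\[
N\Big(\sum_kz_k\Big)\ge\sum_k2^{-l_k\theta}N(z_k)\ge2^{-\theta}\sum_k\pi_k^\theta N(z_k)=2^{-\theta}\Sigma^{-\theta}\sum_kN(z_k)^r=2^{-\theta}\Sigma^{1/r}.
\]
Raising to the power $r$ gives \eqref{eq:lowerr}, whose constant does not depend on $m$.

For each $n$, Lemma~\ref{lem:mart} with $s=r$, $2s=q$, $C=2^{r-1}$ gives $\sum_{k\le n}\mathbb E\|d_k(g)\|_V^q\le2^{r-1}\mathbb E\|g\|_V^q$. Lemma~\ref{lem:dual} with $u=p$, $u'=q$ turns this into \eqref{eq:haar} with $c=2^{(r-1)/q}=2^{1/2-1/q}=2^{1/p-1/2}$. Finally, for $A>1$ the space of Theorem~\ref{thm:main} satisfies (i)--(iii) and is not of Haar type $p$. This completes the proof of Theorem~\ref{thm:equiv}.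
\end{proof}

For $A>1$ the same argument has $\lambda=\gamma2^{-\theta}$ with $\gamma=A^{-2}$, and the $k$th term acquires the extra factor $\gamma^{l_k}$. This is the loss $\gamma^m$ at depth $m$ in Lemma~\ref{lem:depth}, and Theorem~\ref{thm:main} shows that no better choice of tree removes it.

\begin{proof}[Proof of Proposition~\ref{prop:one}]
Let $X$ be any Banach space of weak Haar type $p$ with constant $1$. The case $n=2$, $x_1^{(1)}=x$, $x_2^{(1)}=x_2^{(2)}=2^{-1/2}y$ of \eqref{eq:weak} reads
\begin{equation}\label{eq:twoterm}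
\mathbb E\|r_1x+r_2y\|^2\le2^\theta\big(\|x\|^2+\|y\|^2\big)\qquad(x,y\in X).
\end{equation}
Let $x_1,\dots,x_m\in X$, all nonzero without loss of generality, and put $P_S=\sum_{k\in S}r_kx_k$ and $a(S)=\mathbb E\|P_S\|^2$. Let $S,T$ be disjoint. The signs $r_{m+1}r_k$ $(k\in S)$ and $r_{m+2}r_k$ $(k\in T)$ are jointly uniform on $\{-1,1\}^{S\cup T}$: for fixed values of $r_{m+1},r_{m+2}$ they arise from $(r_k)_{k\in S\cup T}$ by a fixed change of signs. So $r_{m+1}P_S+r_{m+2}P_T$ has the same distribution as $P_S+P_T$. Averaging first over $r_{m+1},r_{m+2}$ with $r_1,\dots,r_m$ fixed, and using \eqref{eq:twoterm},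
\[
a(S\cup T)=\mathbb E\|r_{m+1}P_S+r_{m+2}P_T\|^2\le2^\theta\big(a(S)+a(T)\big).
\]
Put $\Sigma=\sum_k\|x_k\|^p$ and $\pi_k=\|x_k\|^p/\Sigma$. Lemma~\ref{lem:tree} with $\lambda=2^\theta$, the bound $2^{l_k}<2/\pi_k$ and $2-p\theta=p$ give
\[
\mathbb E\Big\|\sum_kr_kx_k\Big\|^2\le\sum_k2^{l_k\theta}\|x_k\|^2\le2^\theta\sum_k\Big(\frac\Sigma{\|x_k\|^p}\Big)^\theta\|x_k\|^2=2^\theta\Sigma^\theta\sum_k\|x_k\|^p=2^\theta\Sigma^{2/p}.
\]
Thus $\|\sum_kr_kx_k|L_2\|\le2^{1/p-1/2}(\sum_k\|x_k\|^p)^{1/p}$, and $X$ is of Rademacher type $p$. In particular no space of weak Haar type $p$ with constant $1$ can fail Rademacher type $p$ as the space of Theorem~\ref{thm:main} does.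
\end{proof}

\begin{thebibliography}{1}

\bibitem{Wenzel}
Joerg Wenzel, \emph{Vector-valued Walsh-Paley martingales and geometry of Banach spaces}, arXiv:math/9508207 (1995).

\end{thebibliography}
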